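
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Circle extensions of geodesic flows and a conjecture\\ on the dimension of exceptional sets}


\begin{abstract}
Let $\{g_t\}$ be a diagonalizable one parameter group acting on $X=G/\Gamma$, and let $E(x_0,r)$ be the set of points whose forward orbit avoids the ball of radius $r$ about $x_0$. It was conjectured that if Haar measure is the unique measure of maximal entropy, then the codimension of $E(x_0,r)$ is at least a constant multiple of the measure of the ball of radius $r$. We show that this is false. For cocompact lattices $\Gamma_\alpha$ in $\mathbb R\times\mathrm{PSL}_2(\mathbb R)$, indexed by a real number $\alpha$, the hypothesis holds exactly when $\alpha$ is irrational. For irrational $\alpha$ the conclusion holds if and only if $\inf_{q\ge1} q^2\|q\alpha\|>0$,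 and if it fails, it fails at every center $x_0$. For suitable irrational $\alpha$ the codimension tends to $0$ faster than any prescribed function along a sequence of radii.
\end{abstract}

\section{The question and the answer}

\subsection{The conjecture}

Let $G$ be a Lie group with $\dim G>0$, let $\Gamma$ be a lattice in $G$ and $X=G/\Gamma$. Fix a right invariant Riemannian metric on $G$. We write $d$ for its distance and for the induced distance on $X$. For a metric space $Y$ let $B^Y(x,r)$ be the open ball of radius $r$ about $x$. We write $B^G(r)$ for the ball about the identity $e$ of $G$ and $B^X(r)$ for the ball about the coset $\Gamma\in X$. Let $\mu$ be the Haar probability measure on $X$, and let $\{g_t\}$ be a one parameter diagonalizable subgroup of $G$, acting on $X$ by left translations. For $x_0\in X$ and $r>0$ put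
\[
E(x_0,r)=\{x\in X:\ g_tx\notin B^X(x_0,r)\ \text{for all } t\ge0\}.
\]
If the flow is ergodic, $E(x_0,r)$ is a null set, and it is natural to ask how far its Hausdorff dimension lies below $\dim G$. (We put $\dim_H\emptyset=-\infty$, so that upper bounds hold trivially for empty sets.)

\begin{conjecture}[{\cite{Kadyrov}}]\label{conj}
Let $G$ be a Lie group, $\Gamma$ a lattice and $\{g_t\}$ a one parameter diagonalizable subgroup of $G$ acting on $X=G/\Gamma$. Assume that $\mu$ is the unique measure of maximal entropy. Then there is a constant $C>0$ such that for any $x_0\in X$ and $r>0$ for which $g\mapsto gx_0$ is injective on $B^G(r)$, the set $E(x_0,r)$ has Hausdorff dimension at most $\dim G-C\,\mu(B^X(r))$.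
\end{conjecture}

A simple example suggests this guess. Consider the doubling map on $\mathbb R/\mathbb Z$ and a dyadic interval of length $2^{-n}$, that is, a word $w$ of $n$ binary digits. The digits of a point whose orbit avoids the interval never contain $w$. Cut them into consecutive blocks of length $n$. Each block has at most $2^n-1$ possible values, so for each $k$ the avoiding set is covered by $(2^n-1)^k$ intervals of length $2^{-nk}$. Its dimension is therefore at most $\log(2^n-1)/(n\log2)\le1-2^{-n}/(n\log2)$. Up to the factor $n$, the codimension is at least the measure of the hole. In each unit of time a proportion of orbits comparable to the size of the hole is lost, and this rate of loss becomes codimension. For a flow, orbits enter a ball of radius $r$ at a rate of order $r^{\dim G-1}$, because they spend a time of order $r$ in it. So the bound in Conjecture \ref{conj}, where $\mu(B^X(r))\asymp r^{\dim G}$, even leaves some room.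

The hypothesis on $\mu$ excludes obvious obstructions to equidistribution. It is qualitative, however, whereas the conclusion is quantitative at every scale $r$. We shall exhibit systems which satisfy the hypothesis but which, for certain $r$ and for a very long time, behave at scale $r$ as if it failed.

\subsection{The family of examples}\label{sec:family}

Let $S=\mathrm{PSL}_2(\mathbb R)$ act on the upper half plane $\mathbb H$, and let
\[
a_t=\begin{pmatrix}e^{t/2}&0\\0&e^{-t/2}\end{pmatrix},\qquad u_\xi=\begin{pmatrix}1&\xi\\0&1\end{pmatrix},\qquad v_\eta=\begin{pmatrix}1&0\\\eta&1\end{pmatrix},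
\]
so that
\begin{equation}\label{eq:conj}
a_tu_\xi a_{-t}=u_{e^t\xi},\qquad a_tv_\eta a_{-t}=v_{e^{-t}\eta}.
\end{equation}
Let $\Gamma_1\subset S$ be a torsion-free cocompact Fuchsian group. Then $M=\Gamma_1\backslash\mathbb H$ is a closed surface of genus at least $2$, and since $\Gamma_1^{ab}\cong\mathbb Z^{2\,\mathrm{genus}}$ there is a surjective homomorphism $\varphi:\Gamma_1\to\mathbb Z$. We fix $\Gamma_1$ and $\varphi$. For $\alpha\in\mathbb R$ put
\[
G=\mathbb R\times S,\qquad \Gamma_\alpha=\{(n+\alpha\varphi(\gamma),\gamma):\ n\in\mathbb Z,\ \gamma\in\Gamma_1\},\qquad g_t=(0,a_t),\qquad X=G/\Gamma_\alpha .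
\]
This is a discrete cocompact subgroup: it projects onto the discrete group $\Gamma_1$ with kernel $\mathbb Z\times\{e\}$, and if $D\subset S$ is a relatively compact fundamental domain for the right action of $\Gamma_1$, then $[0,1)\times D$ is one for $\Gamma_\alpha$. Clearly $\mathrm{Ad}(g_t)$ is diagonalizable over $\mathbb R$, and $\dim G=4$.

A point $(s,g)\Gamma_\alpha$ moves by $g_t(s,g)=(s,a_tg)$, so the flow acts only on $g$. But when $a_tg$ is brought back to a fundamental domain of $\Gamma_1$ by some $\gamma$, the coordinate $s$ is changed by $\alpha\varphi(\gamma)$ modulo $1$. Thus $X$ is a circle bundle over $S/\Gamma_1$, the unit tangent bundle of $M$. The flow covers the geodesic flow and rotates the circle by $\alpha$ times a winding number.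

\subsection{Results}

Let $\|t\|$ be the distance from $t\in\mathbb R$ to $\mathbb Z$, and fix a right invariant Riemannian metric on $G$, with distance $d$. It does not depend on $\alpha$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] If $\alpha\notin\mathbb Q$, then $\mu$ is the unique measure of maximal entropy of $(X,g_t)$, even among $g_1$-invariant measures.
\item[(b)] There are $C_0,c_1,\eta_0,q_0>0$, depending only on $\Gamma_1,\varphi,d$, such that for $\alpha\notin\mathbb Q$, every integer $q\ge q_0$ with $\|q\alpha\|\le\eta_0$, every $x_0\in X$ and every $0<r\le\frac1{8c_1q}$,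
\[
\dim_HE(x_0,r)\ge4-C_0\|q\alpha\|^2 .
\]
\item[(c)] Hence, if $\alpha\notin\mathbb Q$ and $\liminf_{q\to\infty}q^2\|q\alpha\|=0$ (for example $\alpha=\sum_{j\ge1}10^{-j!}$), Conjecture \ref{conj} fails for $(G,\Gamma_\alpha,g_t)$: for every fixed $x_0$, no $C>0$ works as $r\to0$. Moreover, for every $\psi:(0,1)\to(0,1)$ there are $\alpha\notin\mathbb Q$ and a sequence $r_j\to0$ with $\dim_HE(x_0,r_j)\ge4-\psi(r_j)$ for all $x_0\in X$ and all $j$.
\end{enumerate}
\end{theorem}

Let $m_\alpha(Q)=\min_{1\le k\le Q}\|k\alpha\|$, where $k$ runs over integers.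

\begin{theorem}\label{thm:conv}
There are $c,J,r_*>0$, depending only on $\Gamma_1,\varphi,d$, such that for all $\alpha\notin\mathbb Q$, $x_0\in X$ and $0<r<r_*$,
\[
\dim_HE(x_0,r)\le4-c\,\min\Big\{\frac{r^3}{\log(1/r)},\ m_\alpha(J/r)^2\Big\}.
\]
Consequently, for $\alpha\notin\mathbb Q$ the conclusion of Conjecture \ref{conj} holds for $(G,\Gamma_\alpha,g_t)$ if and only if $\inf_{q\ge1}q^2\|q\alpha\|>0$.
\end{theorem}

Both cases occur. If $p$ is the integer nearest to $q\sqrt2$, then $|q\sqrt2-p|\,(q\sqrt2+p)=|2q^2-p^2|\ge1$ and $q\sqrt2+p\le4q$. So $\|q\sqrt2\|\ge1/(4q)$, and the conclusion of the conjecture holds for $\alpha=\sqrt2$.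

\begin{remark}\label{rem:rational}
If $q\alpha\in\mathbb Z$ for some $q\ge1$, then $e^{2\pi iqs}$ is a nonconstant $g_t$-invariant function on $X$. So $\mu=\frac12(\mu_1+\mu_2)$ with invariant probability measures $\mu_1\ne\mu_2$ (restrict $\mu$ to the two sets where $\mathrm{Re}\,e^{2\pi iqs}$ is positive or negative, and normalize). If $\mu$ has maximal entropy, so do $\mu_1$ and $\mu_2$, since entropy is affine. Hence in our family the hypothesis of the conjecture holds if and only if $\alpha$ is irrational. For rational $\alpha$ the conclusion fails too: the coordinate $s$ modulo $\frac1q\mathbb Z$ is constant along orbits, and on $B^X(x_0,r)$ it differs by at most a constant times $r$ from its value at $x_0$. So $E(x_0,r)$ contains a nonempty open set when $r$ is small.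
\end{remark}

\subsection{Where the number $q^2\|q\alpha\|$ comes from}

Suppose first that $\alpha=p/q$. Then $s$ modulo $\frac1q\mathbb Z$ is conserved, as in Remark \ref{rem:rational}, and most orbits never come within $c/q$ of a given point, if $c$ is small. If $\alpha$ is only close to $p/q$, the conserved quantity drifts by $\alpha-p/q=\pm\|q\alpha\|/q$ for each unit of winding number. It stays away from a given value as long as the winding number remains below a small multiple of $A=1/\|q\alpha\|$. The winding number along a geodesic behaves like a random walk. To confine a random walk to a window of size $A$ for all time costs a codimension of order $A^{-2}$, the order of the first Dirichlet eigenvalue of the window. So for $r\asymp1/q$ the codimension of $E(x_0,r)$ is at most of order $\|q\alpha\|^2$, while $\mu(B^X(r))\asymp q^{-4}$. The former is much smaller when $q^2\|q\alpha\|$ is small.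

Theorem \ref{thm:conv} says that this is the only obstruction. The term $m_\alpha(J/r)^2$ is the cost of the strategy just described, optimized over $q\lesssim1/r$, and $r^3/\log(1/r)$ is, up to the logarithm, the rate at which orbits enter the ball.

Section \ref{sec:model} carries out the idea in a model where everything is explicit. Sections \ref{sec:space}--\ref{sec:disproof} prove Theorem \ref{thm:main} and do not depend on what follows. Sections \ref{sec:twisted}--\ref{sec:covering} prove Theorem \ref{thm:conv}.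

\medskip\noindent\textbf{Conventions.} We write $\mathbf e(t)=e^{2\pi it}$, $K_0=\mathrm{PSO}(2)\subset S$, $P^-\subset S$ for the two-dimensional group of lower triangular matrices, and $d_{\mathbb H}$ for the hyperbolic distance. The codimension of a subset of $X$ is $4-\dim_H$. The letters $C,c$ denote positive constants depending only on $\Gamma_1,\varphi,d$ and on auxiliary functions fixed once and for all; they may change from line to line. In particular, they never depend on $\alpha$. We use the following standard facts on Hausdorff dimension: countable stability; it does not increase under Lipschitz maps; $\dim_H(A\times B)\ge\dim_HA+\dim_HB$ and, for bounded $B$, $\dim_H(A\times B)\le\dim_HA+\overline{\dim}_BB$, with $\overline{\dim}_B$ the upper box dimension; and the mass distribution principle: if a Borel probability measure $\nu$ with $\nu(W)=1$ satisfies $\nu(U)\le C(\mathrm{diam}\,U)^\sigma$ for all $U$, then $\dim_HW\ge\sigma$.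

\section{The idea in a model: coin tossing and a rotation}\label{sec:model}

Replace the geodesic flow by the doubling map and the winding number by a coin-tossing walk. Let $\epsilon(x)=1$ for $x\in[0,\frac12)$, $\epsilon(x)=-1$ for $x\in[\frac12,1)$, and
\[
T(x,s)=(2x\bmod1,\ s+\alpha\,\epsilon(x)),\qquad (x,s)\in[0,1)\times\mathbb R/\mathbb Z .
\]
Then $T^n(x,s)=(2^nx\bmod1,\ s+\alpha S_n(x))$ with $S_n(x)=\sum_{j<n}\epsilon(2^jx\bmod1)$. We need two elementary facts, which will be used again in Section \ref{sec:rays}. A dyadic interval is an interval $[j2^{-n},(j+1)2^{-n})\subset[0,1)$ with integers $j,n\ge0$.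

\begin{lemma}\label{lem:dyadic}
\begin{enumerate}
\item[(i)] $-\log_2\cos t\le t^2$ for $0\le t\le\pi/4$.
\item[(ii)] Let $\frac1{\sqrt2}\le\lambda\le1$, and let $\nu\ge0$ be an additive function of dyadic intervals with $\nu([0,1))=1$ and $\nu(I)\le(2\lambda)^{-n}$ whenever $|I|=2^{-n}$. Let $W$ be the set of $x\in[0,1)$ all of whose dyadic intervals $I\ni x$ have $\nu(I)>0$. Then $W$ is a Borel set and $\dim_HW\ge1+\log_2\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By convexity $\tan t\le\frac4\pi t$ on $[0,\frac\pi4]$. Integrating, $-\ln\cos t\le\frac2\pi t^2$, and $\frac2{\pi\ln2}<1$.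

(ii) Since $2\lambda\ge\sqrt2$, $\nu(I)\to0$ uniformly as $|I|\to0$. So the function $x\mapsto\nu([0,x))$ on dyadic rationals extends to a continuous nondecreasing function, and $\nu$ extends to a Borel probability measure without atoms. The complement of $W$ is a countable union of dyadic intervals of measure $0$, so $W$ is Borel and $\nu(W)=1$. Put $\sigma=1+\log_2\lambda\in[\frac12,1]$, so that $(2\lambda)^{-n}=2^{-n\sigma}$. A set $U\subset[0,1)$ with $2^{-n-1}\le\mathrm{diam}\,U<2^{-n}$, $n\ge0$, meets at most two dyadic intervals of length $2^{-n}$. Hence $\nu(U)\le2\cdot2^{-n\sigma}\le4(\mathrm{diam}\,U)^\sigma$. This also holds if $\mathrm{diam}\,U$ is $0$ or $1$, and the mass distribution principle applies.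
\end{proof}

\begin{proposition}\label{prop:model}
Let $q\ge1$ be an integer with $0<\|q\alpha\|\le\frac1{16}$. The set of $(x,s)$ whose forward $T$-orbit never meets the strip $[0,1)\times(-\frac1{8q},\frac1{8q})$ has dimension at least $2-64\pi^2\|q\alpha\|^2$.
\end{proposition}

\begin{proof}
Let $A=\lfloor1/(8\|q\alpha\|)\rfloor$, so that $A\ge2$ and $A\ge1/(16\|q\alpha\|)$, and put $\lambda=\cos\frac\pi{2A}\ge\frac1{\sqrt2}$.

\emph{Confined walks.} On a dyadic interval $I$ of length $2^{-n}$ the function $S_n$ is a constant $S_I$, and on the two halves of $I$ the values of $S_{n+1}$ are $S_I\pm1$. Put $\nu(I)=(2\lambda)^{-n}\cos\frac{\pi S_I}{2A}$ if $|S_k|<A$ on $I$ for all $k\le n$, and $\nu(I)=0$ otherwise. Because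
\[
\cos\tfrac{\pi(S+1)}{2A}+\cos\tfrac{\pi(S-1)}{2A}=2\lambda\cos\tfrac{\pi S}{2A},
\]
and because the cosine vanishes when the walk reaches $\pm A$, the function $\nu$ is additive. Since $\nu(I)\le(2\lambda)^{-n}$, Lemma \ref{lem:dyadic} shows that $W=\{x:|S_n(x)|<A\ \forall n\}$ satisfies $\dim_HW\ge1+\log_2\lambda\ge1-(\frac\pi{2A})^2\ge1-64\pi^2\|q\alpha\|^2$.

\emph{Confined walks do not rotate.} Choose $p\in\mathbb Z$ with $|\alpha-\frac pq|=\|q\alpha\|/q$. For $x\in W$ and $s\in[\frac1{4q},\frac3{4q}]$ write $s+\alpha S_n(x)=s+\frac pqS_n(x)+(\alpha-\frac pq)S_n(x)$. The last term is at most $A\|q\alpha\|/q\le\frac1{8q}$ in absolute value. So the distance from $s+\alpha S_n(x)$ to $\frac1q\mathbb Z$, and in particular to $\mathbb Z$, is at least $\frac1{4q}-\frac1{8q}=\frac1{8q}$. Hence $W\times[\frac1{4q},\frac3{4q}]$ is contained in the set in question.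
\end{proof}

A ball of radius $r=\frac1{8q}$ centered on $\{s=0\}$ lies in the strip and has measure of order $q^{-2}$. So in the model no bound $2-C\cdot(\text{measure})$ can hold if $\alpha$ is irrational and $\liminf q\|q\alpha\|=0$. For $X$, whose dimension is $4$, the same comparison involves $q^2\|q\alpha\|$. Two things must be supplied. First, the geodesic flow has no $\pm1$ walk, and we need a replacement for $S_n$ whose confinement can be computed. Second, we need to know that $\mu$ is the unique measure of maximal entropy. We begin with the second.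

\section{The space $X$ and its measure of maximal entropy}\label{sec:space}

\begin{lemma}\label{lem:space}
\begin{enumerate}
\item[(i)] $g\Gamma_\alpha\in B^X(g_0\Gamma_\alpha,r)$ if and only if $g\in B^G(r)g_0\Gamma_\alpha$; and $d(hx,h'x)\le d(h,h')$ for $x\in X$, $h,h'\in G$.
\item[(ii)] There is $c_1>0$, depending only on $d$, such that the maps $(\tau,h)\mapsto\tau$ and $(\tau,h)\mapsto h^{-1}i$ from $(G,d)$ to $\mathbb R$ and to $(\mathbb H,d_{\mathbb H})$ are $c_1$-Lipschitz.
\item[(iii)] There is a neighborhood $O$ of $e$ in $S$ with $O\cap g\Gamma_1g^{-1}=\{e\}$ for all $g\in S$. In particular, $h\mapsto hg\Gamma_1$ is injective on $\mathcal U\subset S$ whenever $\mathcal U^{-1}\mathcal U\subset O$.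
\item[(iv)] There is $r_2>0$, depending only on $\Gamma_1,d$, such that for all $\alpha$, all $x_0\in X$ and all $r\le r_2$ the map $g\mapsto gx_0$ is injective on $B^G(r)$, and $cr^4\le\mu(B^X(r))\le Cr^4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By right invariance $d(g\Gamma_\alpha,g_0\Gamma_\alpha)=\inf_{\gamma\in\Gamma_\alpha}d(g,g_0\gamma)=\inf_\gamma d(g(g_0\gamma)^{-1},e)$, which gives the first claim. If $x=g\Gamma_\alpha$, then $d(hx,h'x)\le d(hg,h'g)=d(h,h')$.

(ii) Along a curve $(\tau,h)$ in $G$ with $h'=Zh$, $Z\in\mathfrak{sl}_2$, the speed in the right invariant metric is $|(\tau',Z)|_e$, with $|\cdot|_e$ the norm on the Lie algebra. Up to a constant factor it bounds $|\tau'|$. The derivative of $h^{-1}i$ is $-d(h^{-1})(Z\cdot i)$. As $h^{-1}$ is an isometry, its length is $|Z\cdot i|\le C|(\tau',Z)|_e$.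

(iii) Let $D\subset S$ be compact with $D\Gamma_1=S$. Since $g\Gamma_1g^{-1}$ does not change when $g$ is multiplied on the right by an element of $\Gamma_1$, we may take $g\in D$. For a compact neighborhood $O_1$ of $e$, only the finitely many $\gamma\in\Gamma_1\cap D^{-1}O_1D$ can satisfy $g\gamma g^{-1}\in O_1$ with $g\in D$. For each such $\gamma\ne e$ the set $\{g\gamma g^{-1}:g\in D\}$ is compact and does not contain $e$, so we can shrink $O_1$ to avoid it. If $hg\Gamma_1=h'g\Gamma_1$, then $h'^{-1}h\in g\Gamma_1g^{-1}$, which gives the last statement.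

(iv) Let $r_2$ be so small that the projection $\mathcal U$ of $B^G(r_2)$ to $S$ satisfies $\mathcal U^{-1}\mathcal U\subset O$, and $2c_1r_2<1$. If $(\tau,h)(s,g)\Gamma_\alpha=(\tau',h')(s,g)\Gamma_\alpha$ with $(\tau,h),(\tau',h')\in B^G(r_2)$, then $hg=h'g\gamma$ and $\tau=\tau'+n+\alpha\varphi(\gamma)$ for some $n\in\mathbb Z$, $\gamma\in\Gamma_1$. By (iii), $h=h'$ and $\gamma=e$. Then $\tau-\tau'=n$ has absolute value less than $2c_1r_2<1$, so $n=0$. Hence for $r\le r_2$, $\mu(B^X(r))$ is the Haar measure of $B^G(r)$ divided by the covolume of $\Gamma_\alpha$. The latter does not depend on $\alpha$, by the fundamental domain in Section \ref{sec:family}.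
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}(a)]
The idea is that the circle fibers carry no entropy, so that a measure of maximal entropy on $X$ must project to the one of the geodesic flow. Averaging over the circle and the ergodicity of $\mu$ then leave only $\mu$.

Let $\alpha\notin\mathbb Q$, let $Y=S/\Gamma_1$ with Haar probability measure $m$, and let $\pi:X\to Y$ be the projection. As $(1,e)\in\Gamma_\alpha$ is central in $G$, the circle $\mathbb R/\mathbb Z$ acts on $X$ by left multiplication with the elements $(\tau,e)$. This action is free, its orbits are the fibers of $\pi$, and it commutes with $g_t$.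

\emph{Ergodicity of $\mu$ for $g_1$.} Let $h\in L^2(X)$ be $g_1$-invariant. By the Mautner phenomenon (Howe--Moore), $h$ is invariant under $\{0\}\times S$. So, lifted to $G$, it depends only on $s$. It is also invariant under $s\mapsto s+n+\alpha\varphi(\gamma)$, that is, under translation by $\mathbb Z+\alpha\mathbb Z$. A function in $L^2(\mathbb R/\mathbb Z)$ invariant under an irrational rotation is constant. In the same way $m$ is ergodic for $a_1$. (This is the only use of the irrationality of $\alpha$ in this proof.)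

\emph{An extremality principle.} An ergodic measure is extremal among invariant probability measures. So if an ergodic measure is an average $\int_0^1\nu_t\,dt$ of invariant probability measures, then the normalized average over each set of $t$ of positive measure is the same measure, and $\nu_t$ equals it for almost every $t$. We use this twice.

\emph{The base.} The map $g\Gamma_1\mapsto\Gamma_1g^{-1}$, followed by the flip $v\mapsto-v$ of unit tangent vectors, identifies $(Y,a_t)$ with the unit speed geodesic flow of $M$. Its topological entropy is $1$, which is also the entropy of $m$, and by Bowen \cite{Bowen} $m$ is the only flow-invariant measure of maximal entropy. It is also the only $a_1$-invariant one. Indeed, let $\nu_0$ be $a_1$-invariant with $h_{\nu_0}(a_1)=1$. All $(a_t)_*\nu_0$ are $a_1$-invariant of entropy $1$. Since entropy is affine, also for integrals of invariant measures (Jacobs), the flow-invariant measure $\int_0^1(a_t)_*\nu_0\,dt$ has entropy $1$. So it equals $m$. By extremality $(a_t)_*\nu_0=m$ for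 almost every $t$, and $\nu_0=m$.

\emph{Maximal entropy.} Let $\nu$ be a $g_1$-invariant probability measure on $X$. By Ledrappier and Walters \cite{LW},
\[
h_{\pi_*\nu}(a_1)\le h_\nu(g_1)\le h_{\pi_*\nu}(a_1)+\int_Yh_{top}(g_1,\pi^{-1}y)\,d\pi_*\nu(y).
\]
The topological entropies of the fibers vanish: $(\tau,e)$ is central, so by Lemma \ref{lem:space}(i)
\[
d(g_n(\tau,e)x,g_n(\tau',e)x)=d((\tau,e)g_nx,(\tau',e)g_nx)\le C|\tau-\tau'|\qquad\text{for all }n .
\]
Thus $h_\nu(g_1)=h_{\pi_*\nu}(a_1)\le1$, with equality if and only if $\pi_*\nu=m$. In particular $\mu$ has maximal entropy.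

\emph{Uniqueness.} Let $\pi_*\nu=m$. The measure $\int_0^1(\tau,e)_*\nu\,d\tau$ is invariant under the circle action and projects to $m$. These two properties determine it, and $\mu$ has them, so it equals $\mu$. Each $(\tau,e)_*\nu$ is $g_1$-invariant, so by extremality $(\tau,e)_*\nu=\mu$ for almost every $\tau$, and $\nu=\mu$.
\end{proof}

\section{Vertical rays along which a harmonic function is bounded}\label{sec:rays}

We now replace the walk $S_n$ of the model. Let $\omega$ be the real harmonic $1$-form on $M$ with periods $\varphi$ (de Rham and Hodge), and let $f:\mathbb H\to\mathbb R$ be a primitive of its lift, fixed once and for all. Then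
\begin{equation}\label{eq:fequiv}
f(\gamma z)=f(z)+\varphi(\gamma)\qquad(\gamma\in\Gamma_1),
\end{equation}
so $f$ records winding numbers. Let $K=\max_M|\omega|>0$. Then $f$ is $K$-Lipschitz for $d_{\mathbb H}$, that is, $y|\nabla f|\le K$ at $z=x+iy$. Since the Laplace equation is conformally invariant in dimension two, $f$ is harmonic in the Euclidean sense. This is the reason for choosing a harmonic form: the averages of $f$ over dyadic intervals have limits at the boundary of $\mathbb H$, these limits are exactly additive, and so they form a martingale with bounded increments which follows $f$ along vertical rays.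

\begin{lemma}\label{lem:rays}
There is $M_0\in\mathbb R$ such that for every $A\ge16K$ there is a Borel set $W\subset[0,1)$ with $\dim_HW\ge1-160K^2/A^2$ and
\[
|f(x+iy)-M_0|\le A+5K\qquad\text{for all }x\in W,\ 0<y\le1 .
\]
\end{lemma}

\begin{proof}
\emph{The martingale.} For a dyadic interval $I=[a,a+l)$ let $m_I(y)=\frac1l\int_If(x+iy)\,dx$ for $0<y\le l$. Since $f_{yy}=-f_{xx}$, we have $l\,m_I''(y)=-\big[f_x(x+iy)\big]_{x=a}^{x=a+l}$, and so $|m_I''(y)|\le\frac{2K}{ly}$. Also $|m_I'(l)|\le\frac Kl$. Hence
\[
|m_I'(y)|\le\tfrac Kl\big(1+2\log\tfrac ly\big),\qquad\int_0^l\tfrac Kl\big(1+2\log\tfrac ly\big)dy=3K .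
\]
So $M(I)=\lim_{y\to0}m_I(y)$ exists and $|M(I)-m_I(l)|\le3K$. Let $z_I=(\text{center of }I)+il$. Points of the segment $I+il$ have hyperbolic distance at most $\frac12$ from $z_I$, so $|m_I(l)-f(z_I)|\le\frac K2$ and
\begin{equation}\label{eq:MI}
|M(I)-f(z_I)|\le3.5K .
\end{equation}
If $L,R$ are the halves of $I$, then $m_I=\frac12(m_L+m_R)$ on $(0,\frac l2]$, and therefore $M(I)=\frac12(M(L)+M(R))$. Write $M(R)=M(I)+\Delta$, $M(L)=M(I)-\Delta$. Moving from $z_I$ to $z_L$ horizontally by $\frac l4$ at height $l$ and then vertically by $\log2$ gives $|f(z_L)-f(z_I)|\le K(\frac14+\log2)<K$. With \eqref{eq:MI} for $I$ and $L$ we get $|\Delta|\le8K$.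

\emph{Confinement.} Put $M_0=M([0,1))$ and $D_I=M(I)-M_0$. Let $\chi(D)=\cos\frac{\pi D}{2A}$ for $|D|\le A$ and $\chi(D)=0$ otherwise. For $|D|\le3A$ we have $\chi(D)=\max(\cos\frac{\pi D}{2A},0)$. If $|D_I|<A$, then, since $|\Delta|\le8K\le\frac A2$,
\begin{equation}\label{eq:superharm}
\chi(D_L)+\chi(D_R)\ge\cos\tfrac{\pi(D_I-\Delta)}{2A}+\cos\tfrac{\pi(D_I+\Delta)}{2A}=2\cos\tfrac{\pi\Delta}{2A}\cos\tfrac{\pi D_I}{2A}\ge2\lambda\,\chi(D_I),
\end{equation}
where $\lambda=\cos\frac{4\pi K}A\ge\frac1{\sqrt2}$. In the model this was an equality; now the increments vary and we must normalize. Put $\nu([0,1))=1$ and, for a half $I'$ of $I$,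
\[
\nu(I')=\nu(I)\,\frac{\chi(D_{I'})}{\chi(D_L)+\chi(D_R)}\ \text{ if }\nu(I)>0,\qquad\nu(I')=0\ \text{ if }\nu(I)=0 .
\]
If $\nu(I)>0$, then $\chi(D_I)>0$ (for $I=[0,1)$ because $D_{[0,1)}=0$), so $|D_I|<A$ and the denominator is positive by \eqref{eq:superharm}. Thus $\nu$ is well defined, and it is additive. By induction, again with \eqref{eq:superharm}, $\nu(I)\le(2\lambda)^{-n}\chi(D_I)\le(2\lambda)^{-n}$ if $|I|=2^{-n}$. Let $W$ be the set of Lemma \ref{lem:dyadic}(ii). That lemma gives $\dim_HW\ge1+\log_2\lambda\ge1-(4\pi K/A)^2\ge1-160K^2/A^2$.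

\emph{Bound on the ray.} Let $x\in W$ and $2^{-n-1}\le y\le2^{-n}$, and let $I$ be the dyadic interval of length $2^{-n}$ containing $x$. Then $|f(x+iy)-f(z_I)|\le K(\frac12+\log2)$. With \eqref{eq:MI}, $|f(x+iy)-M(I)|\le5K$. Finally $|M(I)-M_0|=|D_I|<A$ because $\nu(I)>0$.
\end{proof}

We transfer this to $S$. Put $F(g)=f(g^{-1}i)$ for $g\in S$. By \eqref{eq:fequiv}
\begin{equation}\label{eq:F}
F(g\gamma)=F(g)-\varphi(\gamma)\qquad(\gamma\in\Gamma_1).
\end{equation}
For $A'>0$ let $\mathcal B_{A'}=\{g\in S:\ |F(a_tg)|\le A'\ \text{for all }t\ge0\}$.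

\begin{lemma}\label{lem:BA}
There is a constant $c_4$ with $\dim_H\mathcal B_{A+c_4}\ge3-160K^2/A^2$ for all $A\ge16K$.
\end{lemma}

\begin{proof}
Let $\mathcal V\subset P^-$ be a compact neighborhood of $e$ and $c_3=\sup\{d_{\mathbb H}(a_tba_{-t}i,i):b\in\mathcal V,\ t\ge0\}$. This is finite, because for $t\ge0$ conjugation by $a_t$ fixes the diagonal entries of $b$ and contracts the lower left entry. Let $g=(u_xb)^{-1}$ with $x\in W$ from Lemma \ref{lem:rays} and $b\in\mathcal V$. Then $F(a_tg)=f(u_xba_{-t}i)$. The point $u_xba_{-t}i=u_xa_{-t}(a_tba_{-t})i$ is within $c_3$ of $u_xa_{-t}i=x+ie^{-t}$. So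
\[
|F(a_tg)|\le|M_0|+A+5K+Kc_3=:A+c_4\qquad(t\ge0).
\]
The map $(x,b)\mapsto(u_xb)^{-1}$ is a diffeomorphism of $\mathbb R\times P^-$ onto an open subset of $S$, hence bi-Lipschitz on the compact set $[0,1]\times\mathcal V$. Therefore $\dim_H\mathcal B_{A+c_4}\ge\dim_H(W\times\mathcal V)\ge\dim_HW+2$.
\end{proof}

\section{The disproof}\label{sec:disproof}

\begin{proof}[Proof of Theorem \ref{thm:main}(b)]
As in the model, we show that confined orbits do not rotate. Let $c_1$ be as in Lemma \ref{lem:space} and $q_0\ge K$. Since $E(x_0,r)$ decreases as $r$ grows, we may take $r=\frac1{8c_1q}$; then $Kc_1r=K/(8q)\le1$. Write $x_0=(s_0,g_0)\Gamma_\alpha$. Since $\varphi$ is onto, we may choose the representative so that $F(g_0)\in[0,1)$, by \eqref{eq:F}. As $\alpha\notin\mathbb Q$, $\|q\alpha\|>0$. Put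
\[
A'=\frac1{8\|q\alpha\|}-2,\qquad p\in\mathbb Z\ \text{ with }\ \Big|\alpha-\frac pq\Big|=\frac{\|q\alpha\|}q .
\]
We choose $\eta_0$ so small that $\|q\alpha\|\le\eta_0$ implies $A'-c_4\ge\frac1{16\|q\alpha\|}\ge16K$.

\emph{Claim: if $(s,g)\Gamma_\alpha\in B^X(x_0,r)$ and $|F(g)|\le A'$, then $\mathrm{dist}(s-s_0,\frac1q\mathbb Z)<\frac1{4q}$.} By Lemma \ref{lem:space}(i) we have
\[
(s,g)=(\tau+s_0+n+\alpha\varphi(\gamma),\ hg_0\gamma)\qquad\text{with }(\tau,h)\in B^G(r),\ n\in\mathbb Z,\ \gamma\in\Gamma_1.
\]
Since $g_0^{-1}$ is an isometry of $\mathbb H$,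
\[
|F(hg_0)-F(g_0)|\le K\,d_{\mathbb H}(g_0^{-1}h^{-1}i,g_0^{-1}i)=K\,d_{\mathbb H}(h^{-1}i,i)\le Kc_1r\le1 ,
\]
so $|F(hg_0)|\le2$. As $F(g)=F(hg_0)-\varphi(\gamma)$, we get $|\varphi(\gamma)|\le A'+2$. Now $s-s_0=\tau+n+\frac pq\varphi(\gamma)+(\alpha-\frac pq)\varphi(\gamma)$, hence
\[
\mathrm{dist}\big(s-s_0,\tfrac1q\mathbb Z\big)\le|\tau|+|\varphi(\gamma)|\,\Big|\alpha-\frac pq\Big|<c_1r+(A'+2)\frac{\|q\alpha\|}q=\frac1{8q}+\frac1{8q}.
\]

Since $g_t(s,g)=(s,a_tg)$, applying the Claim to $(s,a_tg)$ for all $t\ge0$ gives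
\[
E(x_0,r)\supset\Big\{(s,g)\Gamma_\alpha:\ s\in s_0+\big[\tfrac1{4q},\tfrac3{4q}\big],\ g\in\mathcal B_{A'}\Big\}.
\]
The projection $G\to X$ is locally isometric and $d$ is locally bi-Lipschitz to a product metric. By countable stability and the product inequality $\dim_HE(x_0,r)\ge1+\dim_H\mathcal B_{A'}$. Lemma \ref{lem:BA} with $A=A'-c_4$ shows that the codimension is at most $160K^2(16\|q\alpha\|)^2=:C_0\|q\alpha\|^2$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}(c)]
Let $\alpha\notin\mathbb Q$, and suppose that $C>0$ is as in Conjecture \ref{conj}, or only that it works for one fixed $x_0$ and all small $r$. For large $q$ with $\|q\alpha\|\le\eta_0$ put $r_q=\frac1{8c_1q}$. Injectivity holds by Lemma \ref{lem:space}(iv), so part (b) gives $C\,\mu(B^X(r_q))\le C_0\|q\alpha\|^2$. Since $\mu(B^X(r_q))\ge cr_q^4$, we get $q^2\|q\alpha\|\ge c'>0$ with $c'$ independent of $q$. For $q$ with $\|q\alpha\|>\eta_0$ we have $q^2\|q\alpha\|>\eta_0q^2$. So $\liminf q^2\|q\alpha\|>0$. By part (a) the hypothesis of the conjecture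 holds, and therefore the conjecture fails whenever this lower limit is $0$.

For $\alpha=\sum_{j\ge1}10^{-j!}$ and $q=10^{n!}$ we have $\|q\alpha\|\le2\cdot10^{n!-(n+1)!}=2q^{-n}$, so that $q^2\|q\alpha\|\le2q^{2-n}\to0$. This $\alpha$ is irrational, since its decimal expansion is not eventually periodic.

For the last statement let $\psi$ be given and construct $\alpha$ by its continued fraction, with partial quotients $a_j$ and denominators $q_j$. The number $q_j$ depends only on the partial quotients of index at most $j$, and $\|q_j\alpha\|<1/q_{j+1}\le1/(a_{j+1}q_j)$. As $C_0,c_1,\eta_0,q_0$ do not depend on $\alpha$, we can choose the $a_{j+1}$ one after the other so large that, whenever $q_j\ge q_0$ and $\frac1{8c_1q_j}<1$,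
\[
C_0\|q_j\alpha\|^2\le\psi\Big(\frac1{8c_1q_j}\Big)\qquad\text{and}\qquad\|q_j\alpha\|\le\eta_0 .
\]
By (b), the sequence $\frac1{8c_1q_j}$, without its first finitely many terms, has the required property.
\end{proof}

\section{Twisted functions and a spectral gap}\label{sec:twisted}

We turn to Theorem \ref{thm:conv}. Consider a short unipotent arc $\{u_\xi x:0\le\xi\le\rho\}$ with $\rho\asymp r$. (Here and below $u_\xi$ acts on $X$ as $(0,u_\xi)$.) The plan is to show that from every $x\in X$ at least a proportion $p_0$ of this arc hits the ball $B^X(x_0,\frac r2)$ before some time of order $T$, and then to iterate as in the doubling map example, with time blocks of length of order $T$. This gives a codimension of order at least $p_0/T$. The expected time that the arc spends, between $T$ and $2T$, in a flow box in front of the ball is of order $Tr^3$, and we shall obtain $p_0$ of the order of $\min\{1,Tr^3/\log(1/r)\}$; note that $p_0$ may tend to $0$ with $r$.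

So we must know from which time $T$ on the arc, pushed by $g_t$, is equidistributed at scale $r$. Expand a function on $X$ in a Fourier series in the circle variable $s$. The $k$-th coefficient is a function of $g\in S$ which is not $\Gamma_1$-invariant but twisted by the character $\gamma\mapsto\mathbf e(-k\alpha\varphi(\gamma))$. This mode decays under $g_t$ at a rate given by the bottom of the spectrum of a twisted Laplacian, which for small $\|k\alpha\|$ is of order $\|k\alpha\|^2$. A bump of width $r$ in $s$ involves essentially the modes $|k|\lesssim1/r$, so the time needed is $T\asymp m_\alpha(J/r)^{-2}$. Throughout, $r<r_*$ with $r_*$ small, depending only on $\Gamma_1,\varphi,d$; we decrease $r_*$ finitely many times without saying so.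

\subsection{Notation}

For $\theta\in[-\frac12,\frac12]$, representing a class modulo $1$, let $\mathcal H_\theta$ be the space of $\beta\in L^2_{loc}(S)$ with
\[
\beta(g\gamma)=\mathbf e(-\theta\varphi(\gamma))\beta(g)\qquad(\gamma\in\Gamma_1).
\]
Then $|\beta|$ is a function on $Y=S/\Gamma_1$, and we use the norm of $L^2(Y,m)$. The group $S$ acts unitarily by left translation. For $Z\in\mathfrak{sl}_2$ let $(Z\beta)(g)=\frac d{d\varepsilon}\big|_{\varepsilon=0}\beta(e^{\varepsilon Z}g)$. Let
\[
\mathsf X=\tfrac12\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad\mathsf U=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad\mathsf V=\begin{pmatrix}0&0\\1&0\end{pmatrix}.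
\]
The norms $\|\cdot\|_{C^j}$ and $\|\cdot\|_{W^j}$ are the maximal sup norm, respectively $L^2$ norm, of the derivatives of order at most $j$ in these three directions. Local Sobolev embedding in dimension $3$ gives $\|\beta\|_{C^j}\le C_j\|\beta\|_{W^{j+2}}$, uniformly in $\theta$.

As differential operators these satisfy $[\mathsf U,\mathsf V]=-2\mathsf X$, because left translation reverses the order. The Casimir operator, which commutes with $S$, is
\begin{equation}\label{eq:casimir}
\Omega=\mathsf X^2+\tfrac12(\mathsf{UV}+\mathsf{VU})=\mathsf X^2+\mathsf X+\mathsf{UV}.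
\end{equation}
Left $K_0$-invariant $\beta\in\mathcal H_\theta$ correspond to functions $\psi$ on $\mathbb H$ with $\psi(\gamma z)=\mathbf e(\theta\varphi(\gamma))\psi(z)$, through $\beta(g)=\psi(g^{-1}i)$. On them $\mathsf U-\mathsf V$ vanishes, and $\Omega=\mathsf X^2+\big(\frac{\mathsf U+\mathsf V}2\big)^2-\big(\frac{\mathsf U-\mathsf V}2\big)^2$ is the hyperbolic Laplacian. Let $\lambda_0(\theta)\le\lambda_1(\theta)\le\cdots$ be the eigenvalues of its negative on such $\psi$, counted with multiplicity.

\subsection{The bottom of the twisted spectrum}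

\begin{lemma}\label{lem:spec}
\begin{enumerate}
\item[(a)] $\lambda_0(\theta)\ge c\,\theta^2$ for $|\theta|\le\frac12$.
\item[(b)] There are $\theta_0\in(0,\frac12)$ and $\lambda_*\in(0,\frac14)$ such that for $|\theta|\le\theta_0$ we have $\lambda_0(\theta)\le\frac3{16}$, $\lambda_0(\theta)<\lambda_1(\theta)$ and $\lambda_1(\theta)\ge\lambda_*$; and for $\theta_0\le|\theta|\le\frac12$ we have $\lambda_0(\theta)\ge\lambda_*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We may assume $\theta\ne0$. A twisted function must oscillate along a closed curve whose class $\varphi$ sees; this makes its energy at least of order $\theta^2$. Choose $\gamma_0$ with $\varphi(\gamma_0)=1$. It is hyperbolic; let $\ell$ be its translation length and $\zeta(l,n)$, $|n|\le1$, Fermi coordinates about its axis, so that the metric is $dn^2+\cosh^2n\,dl^2$ and $\zeta(l+\ell,n)=\gamma_0\zeta(l,n)$. For a smooth twisted $\psi$, $\psi(\zeta(l+\ell,n))=\mathbf e(\theta)\psi(\zeta(l,n))$. So the frequencies of $\psi$ in $l$ are $2\pi(\theta+k)/\ell$, $k\in\mathbb Z$.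 Since $|\theta|\le\frac12$, $|\theta+k|\ge|\theta|$, and Parseval's formula gives
\[
\int_0^\ell|\partial_l\psi|^2\,dl\ge\Big(\frac{2\pi\theta}\ell\Big)^2\int_0^\ell|\psi|^2\,dl .
\]
The set $R=\zeta([0,\ell]\times[-1,1])$ is compact, so its projection to $M$ has bounded multiplicity. Hence, as $\cosh n$ is bounded on $R$ and $|\nabla\psi|$ lives on $M$, $\int_R|\psi|^2\le C\theta^{-2}\int_R|\nabla\psi|^2\le C\theta^{-2}\int_M|\nabla\psi|^2$. Let $O_R\subset M$ be the image of the interior of $R$. For $u\in H^1(M)$,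
\[
\int_Mu^2\le C\Big(\int_{O_R}u^2+\int_M|\nabla u|^2\Big).
\]
Otherwise, by Rellich compactness, a sequence with left side $1$ and right side tending to $0$ would converge in $H^1$, along a subsequence, to a nonzero constant vanishing on the nonempty open set $O_R$ ($M$ is connected). Apply this to $u=|\psi|$, which lives on $M$ and satisfies $|\nabla|\psi||\le|\nabla\psi|$, to get $\int_M|\psi|^2\le C\theta^{-2}\int_M|\nabla\psi|^2$.

(b) Write $\psi=\mathbf e(\theta f)h$ with $f$ from Section \ref{sec:rays} and $h$ a function on $M$; this is possible by \eqref{eq:fequiv}. The Dirichlet form becomes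
\[
\int_M|dh+2\pi i\theta h\,\omega|^2\ge\tfrac12\int_M|dh|^2-4\pi^2K^2\theta^2\int_M|h|^2 ,
\]
so $\lambda_1(\theta)\ge\frac12\lambda_1(0)-4\pi^2K^2\theta^2$ by the min-max principle, and $h=1$ gives $\lambda_0(\theta)\le4\pi^2K^2\theta^2$. Choose $\theta_0\in(0,\frac12)$ with $4\pi^2K^2\theta_0^2\le\min(\frac3{16},\frac18\lambda_1(0))$. For $|\theta|\le\theta_0$ we get $\lambda_1(\theta)\ge\frac38\lambda_1(0)>\frac18\lambda_1(0)\ge\lambda_0(\theta)$. For $|\theta|\ge\theta_0$ we have $\lambda_0(\theta)\ge c\,\theta_0^2$ by (a). So any $\lambda_*<\frac14$ with $0<\lambda_*\le\min(\frac38\lambda_1(0),c\,\theta_0^2)$ will do.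
\end{proof}

\subsection{The exceptional representation and uniform decay}

Recall that the nontrivial irreducible unitary representations of $S=\mathrm{PSL}_2(\mathbb R)$ are the spherical principal series, with $\Omega=-\lambda$, $\lambda\ge\frac14$; the complementary series, with $\Omega=-s(1-s)$, $0<s<\frac12$; and the discrete series. In the first two families and in the trivial representation (where $\Omega=0$), the $K_0$-fixed vectors form a line. The discrete series have none. As $Y$ is compact, $\mathcal H_\theta$ is a Hilbert sum of irreducible representations, so its spherical constituents correspond to the eigenvalues $\lambda_i(\theta)$ with multiplicity.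

For $|\theta|\le\theta_0$ the lowest eigenvalue is simple. So the lowest eigenfunction lies in a single irreducible constituent, which we call $\mathcal W_\theta$; $\mathcal W_0$ is the space of constants. For $|\theta|>\theta_0$ put $\mathcal W_\theta=0$. On smooth vectors of $\mathcal W_\theta$ we have $\Omega=-\lambda_0(\theta)$. By Lemma \ref{lem:spec}, $\mathcal W_\theta^\perp$ contains neither the trivial representation nor a complementary series representation with $s(1-s)<\lambda_*$.

\begin{proposition}\label{prop:decay}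
There are $C,\delta>0$ such that for all $\theta$, all $t\ge0$ and all $v,w\in\mathcal W_\theta^\perp$ of class $W^1$,
\[
|\langle v\circ a_t,w\rangle|\le Ce^{-\delta t}\|v\|_{W^1}\|w\|_{W^1},\qquad(v\circ a_t)(g)=v(a_tg).
\]
\end{proposition}

\begin{proof}
The idea is that matrix coefficients of $\mathcal W_\theta^\perp$ lie in a fixed space $L^b(S)$. So a tensor power is tempered, and for tempered representations the decay is uniform.

Let $s_*(1-s_*)=\lambda_*$ with $0<s_*<\frac12$. Consider $K_0$-finite matrix coefficients of the constituents of $\mathcal W_\theta^\perp$ at $a_t$. They are $O((1+t)e^{-t/2})$ for the spherical principal series and $O(e^{-st})$ with $s\ge s_*$ for the complementary series; for the discrete series they are bounded and in $L^2(S)$. Haar measure in the coordinates $K_0a_tK_0$ has density $\asymp e^t$ for large $t$, so all these coefficients lie in $L^b(S)$ for every $b>1/s_*$. The same holds for coefficients between finite sums of $K_0$-finite vectors from finitely many constituents, and such sums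 are dense.

Fix an integer $k\ge\frac1{2s_*}$. For $\varepsilon>0$ we have $k(2+\varepsilon)>1/s_*$. So by H\"older's inequality a product of $k$ such coefficients lies in $L^{2+\varepsilon}(S)$. Thus the $k$-th tensor power $\varrho$ of $\mathcal W_\theta^\perp$ has a dense set of vectors with coefficients in $L^{2+\varepsilon}(S)$ for every $\varepsilon>0$. For such a representation the theorem of Cowling, Haagerup and Howe \cite{CHH} states that for $K_0$-finite $v',w'$,
\[
|\langle\varrho(g)v',w'\rangle|\le\|v'\|\,\|w'\|\,(\dim\mathrm{span}\,K_0v')^{1/2}(\dim\mathrm{span}\,K_0w')^{1/2}\,\Xi(g),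
\]
where $\Xi$ is Harish-Chandra's function, and $\Xi(a_{\pm t})\le C(1+t)e^{-t/2}$. Let $v_n,w_l$ be the $K_0$-isotypic components of $v,w$. As $K_0$ is abelian, $v_n^{\otimes k}$ and $w_l^{\otimes k}$ span $K_0$-invariant lines, so
\[
|\langle v_n\circ a_t,w_l\rangle|^k\le\|v_n\|^k\|w_l\|^k\,\Xi(a_{-t}).
\]
Take $k$-th roots and sum over $n,l$, using $\sum_n\|v_n\|\le C\big(\sum_n(1+n^2)\|v_n\|^2\big)^{1/2}\le C\|v\|_{W^1}$; the last step holds because $\mathsf U-\mathsf V$ generates $K_0$.
\end{proof}

\section{Equidistribution of short unipotent arcs}\label{sec:arcs}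

\subsection{Test functions}\label{sec:test}

Let $x_0=(s_0,g_0)\Gamma_\alpha$. We need a function on $X$ supported where the orbit will enter $B^X(x_0,\frac r2)$ within time $1$: a flow box of length of order $1$ and width $r$ in the other three directions. Its measure is of order $r^3$, not $r^4$. By Lemma \ref{lem:space}(iii) we can fix small $c_0$ and $\ell_0\le1$ such that, for $r<r_*$,
\begin{itemize}
\item $(\tau,u_\xi v_\eta)\in B^G(r/2)$ whenever $|\tau|,|\xi|,|\eta|\le c_0r$;
\item for every $g\in S$ the map $(\ell,\xi,\eta)\mapsto a_{-\ell}u_\xi v_\eta g\Gamma_1\in Y$ is injective on $\ell\in(-\ell_0,2\ell_0)$, $|\xi|,|\eta|\le3c_0r$.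
\end{itemize}
Choose $\rho=c_2r$, with $c_2\le c_0/6$ so small that $\mathrm{diam}\{u_\xi z:0\le\xi\le\rho\}\le\frac r4$ for all $z\in X$.

For smooth bumps $b_1,b_2,b_3\ge0$, not identically $0$ and to be fixed below, let $\beta_\theta$ be given by
\[
\beta_\theta(a_{-\ell}u_\xi v_\eta g_0\gamma)=\mathbf e(-\theta\varphi(\gamma))\,b_1(\ell)\,b_2(\xi/r)\,b_3(\eta/r),\qquad\gamma\in\Gamma_1,
\]
on the $\Gamma_1$-translates of the chart and $\beta_\theta=0$ elsewhere. By injectivity of the chart this is well defined. Then $\beta_\theta\in\mathcal H_\theta$ depends only on $\theta$ modulo $1$, $|\beta_\theta|=\beta_0=:b$, and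
\begin{equation}\label{eq:bnorm}
\int_Yb\,dm\asymp r^2,\qquad\|\beta_\theta\|_{W^j}\le\|\beta_\theta\|_{C^j}\le C_jr^{-j}.
\end{equation}

Let $\Lambda$ be the $1$-periodic function which on $[-\frac12,\frac12]$ is a triangle centered at $0$, of height $1$ or $2$ and half-width $c_0r$ or $2c_0r$. A triangle of height $h$ and half-width $w$ has Fourier coefficients $hw\big(\frac{\sin\pi kw}{\pi kw}\big)^2$, so
\begin{equation}\label{eq:tri}
0\le\hat\Lambda(k)\le C\min\Big(r,\frac1{rk^2}\Big),\qquad\hat\Lambda(0)\asymp r,\qquad\sum_k\hat\Lambda(k)=\Lambda(0)\le2 .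
\end{equation}
Put
\begin{equation}\label{eq:Phi}
\Phi((s,g)\Gamma_\alpha)=\sum_{k\in\mathbb Z}\hat\Lambda(k)\,\mathbf e(k(s-s_0))\,\beta_{k\alpha}(g).
\end{equation}
Replacing $(s,g)$ by $(s+n+\alpha\varphi(\gamma),g\gamma)$ multiplies the $k$-th term by $\mathbf e(k\alpha\varphi(\gamma))\mathbf e(-k\alpha\varphi(\gamma))=1$, so $\Phi$ is well defined on $X$. At $g=a_{-\ell}u_\xi v_\eta g_0\gamma$ its value is $b_1(\ell)b_2(\xi/r)b_3(\eta/r)\,\Lambda(s-s_0-\alpha\varphi(\gamma))$, and elsewhere it is $0$. We use two such functions.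

\smallskip
\emph{The function $\Phi$}, with $0\le\Phi\le1$. Here $b_i\le1$, $b_1$ is supported in $[0,\ell_0]$, $b_2,b_3$ in $[-c_0,c_0]$, and $\Lambda$ has height $1$ and half-width $c_0r$. If $\Phi(z)>0$, then
\begin{equation}\label{eq:enter}
g_\ell z\in B^X(x_0,\tfrac r2)\quad\text{for some }\ell\in[0,1].
\end{equation}
Indeed $z=(s,a_{-\ell}u_\xi v_\eta g_0\gamma)\Gamma_\alpha$ with $\ell\in[0,\ell_0]$, $|\xi|,|\eta|\le c_0r$ and $s=\tau+s_0+n+\alpha\varphi(\gamma)$, $|\tau|\le c_0r$, so $g_\ell z=(\tau,u_\xi v_\eta)x_0$.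

\smallskip
\emph{The function $\Phi^\sharp\ge0$}, a slightly larger box. Here $b_1=1$ on $[0,\ell_0]$, $b_2=1$ on $[-2c_0,2c_0]$, $b_3=1$ on $[-c_0,c_0]$, with supports in $(-\ell_0,2\ell_0)$, $(-3c_0,3c_0)$, $(-2c_0,2c_0)$. The function $\Lambda$ has height $2$ and half-width $2c_0r$, so that $\Lambda\ge1$ on $[-c_0r,c_0r]$. Since $u_{\xi'}a_{-\ell}u_\xi=a_{-\ell}u_{\xi+e^\ell\xi'}$ and $2e\rho\le c_0r$,
\begin{equation}\label{eq:sharp}
\Phi^\sharp(u_{\xi'}z)\ge1\quad\text{whenever }\Phi(z)>0,\ |\xi'|\le2\rho .
\end{equation}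

\subsection{The equidistribution estimate}

\begin{proposition}\label{prop:equi}
Let $w\ge0$ range over finitely many fixed functions in $C_c^\infty((-3,4))$, let $\beta_\theta$ be as in Section \ref{sec:test}, for either choice of the bumps, and for $g\in S$ put
\[
\mathcal J_\theta(t)=\frac1\rho\int w(\xi/\rho)\,\beta_\theta(a_tu_\xi g)\,d\xi .
\]
There are $\kappa,c_*,C>0$ such that for $r<r_*$, all $g\in S$, all $\theta\in\mathbb R$ and all $t\ge\kappa\log(1/r)$,
\[
|\mathcal J_\theta(t)|\le Cr^2e^{-c_*\|\theta\|^2t}+Cr^{20},\qquad\Big|\mathcal J_0(t)-\int w\int_Yb\,dm\Big|\le Cr^{20}.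
\]
\end{proposition}

The point is the factor $r^2$, the size of $\int b\,dm$, without any loss. For $\mathcal W_\theta^\perp$ there is exponential decay at a fixed rate, and losses are harmless after time $\kappa\log(1/r)$. For $\mathcal W_\theta$ the rate tends to $0$ with $\theta$. There we show that the average satisfies a differential equation in $t$, hence is $a\,e^{-st}$ up to a small error, and we bound $a$ by comparison with $\theta=0$.

\begin{proof}
We may take $\theta\in[-\frac12,\frac12]$. Write $\beta_\theta=\phi_0+\phi_1$ along $\mathcal W_\theta\oplus\mathcal W_\theta^\perp$. The projections commute with $S$, so $\|\phi_i\|_{W^j}\le C_jr^{-j}$ by \eqref{eq:bnorm}, and $\|\phi_i\|_{C^1}\le C\|\phi_i\|_{W^3}\le Cr^{-3}$.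

\emph{The part $\phi_1$.} An arc has measure $0$, so we thicken it in order to use Proposition \ref{prop:decay}. By \eqref{eq:conj}, $a_tv_ya_x=v_{e^{-t}y}a_xa_t$. Hence for $0<\sigma\le1$ and $|x|,|y|\le\sigma$
\[
|\phi_1(a_tv_ya_xu_\xi g)-\phi_1(a_tu_\xi g)|\le C\sigma r^{-3}.
\]
Average over $(x,y)$ with weight $\sigma^{-2}w_0(x/\sigma,y/\sigma)$, where $w_0\ge0$ is a fixed smooth bump of integral $1$ supported in $[-1,1]^2$. The average of $\frac1\rho\int w(\xi/\rho)\phi_1(a_tv_ya_xu_\xi g)\,d\xi$ equals $\langle\phi_1\circ a_t,\Psi\rangle$ for the following $\Psi\in\mathcal H_\theta$. It is supported on the image of $(y,x,\xi)\mapsto v_ya_xu_\xi g$, which is injective into $Y$ for small $\sigma,\rho$ by Lemma \ref{lem:space}(iii). There it is $\rho^{-1}\sigma^{-2}w_0(x/\sigma,y/\sigma)w(\xi/\rho)$ divided by the smooth positive density of $m$ in these coordinates. It is extended to right $\Gamma_1$-translates by the twist. Clearly $\|\Psi\|_{W^1}\le C\rho^{-1}\sigma^{-2}(\rho^{-1}+\sigma^{-1})\le Cr^{-2}\sigma^{-3}$. We may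 replace $\Psi$ by its projection to $\mathcal W_\theta^\perp$, and Proposition \ref{prop:decay} gives, with $\sigma=e^{-\delta t/4}$ (which is small for the $t$ considered),
\begin{equation}\label{eq:phi1}
\Big|\frac1\rho\int w(\xi/\rho)\,\phi_1(a_tu_\xi g)\,d\xi\Big|\le C\big(\sigma r^{-3}+e^{-\delta t}r^{-3}\sigma^{-3}\big)\le Cr^{-3}e^{-\delta t/4}\le Cr^{20}
\end{equation}
for $t\ge\kappa\log(1/r)$ with $\kappa$ large. For $\theta=0$ we have $\phi_0=\int_Yb\,dm$, so the second assertion follows. The first follows for $|\theta|>\theta_0$, where $\phi_0=0$.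

\emph{The part $\phi_0$, for $|\theta|\le\theta_0$.} Let $\lambda_0(\theta)=s(1-s)$ with $0\le s\le\frac14$ (Lemma \ref{lem:spec}(b)), and put
\[
I(t)=\frac1\rho\int w(\xi/\rho)\,\phi_0(a_tu_\xi g)\,d\xi .
\]
For smooth $\phi$ we have $\partial_t[\phi(a_tu_\xi g)]=(\mathsf X\phi)(a_tu_\xi g)$ and, by \eqref{eq:conj}, $\partial_\xi[\phi(a_tu_\xi g)]=e^t(\mathsf U\phi)(a_tu_\xi g)$. By \eqref{eq:casimir}, $(\mathsf X^2+\mathsf X+\mathsf{UV})\phi_0=-s(1-s)\phi_0$. Integrating by parts in the term $\mathsf U(\mathsf V\phi_0)$, we obtain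
\[
I''+I'+s(1-s)I=e^{-t}\mathcal E(t),\qquad\mathcal E(t)=\rho^{-2}\int w'(\xi/\rho)\,(\mathsf V\phi_0)(a_tu_\xi g)\,d\xi ,
\]
with $|\mathcal E(t)|\le C\rho^{-1}\|\phi_0\|_{C^1}\le Cr^{-4}$. The roots of the characteristic equation are $-s$ and $-(1-s)$. Put $\mathcal K=I'+sI$. Then $\mathcal K'+(1-s)\mathcal K=e^{-t}\mathcal E$ and $|\mathcal K(0)|\le Cr^{-3}$, so
\[
|\mathcal K(t)|\le e^{-(1-s)t}\Big(|\mathcal K(0)|+\int_0^te^{-s\tau}|\mathcal E(\tau)|\,d\tau\Big)\le C(1+t)e^{-3t/4}r^{-4}.
\]
Since $(e^{st}I)'=e^{st}\mathcal K$ and $s\le\frac14$, the limit $a=\lim_{t\to\infty}e^{st}I(t)$ exists and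
\[
|I(t)-ae^{-st}|\le\int_t^\infty e^{s(\tau-t)}|\mathcal K(\tau)|\,d\tau\le Cr^{-4}\int_t^\infty e^{(\tau-t)/4}e^{-\tau/2}\,d\tau\le Cr^{-4}e^{-t/2},
\]
where we used that $(1+\tau)e^{-\tau/4}$ is bounded. Together with \eqref{eq:phi1}, and $\kappa$ large, $\mathcal J_\theta(t)=ae^{-st}+O(r^{20})$ for $t\ge t_1:=\kappa\log(1/r)$.

\emph{The size of $a$.} As $|\beta_\theta|=b=\beta_0$ and $w\ge0$, the second assertion and \eqref{eq:bnorm} give $|\mathcal J_\theta(t_1)|\le\mathcal J_0(t_1)\le Cr^2$. Hence $|a|\le Ce^{st_1}r^2$. For $t\ge2t_1$,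
\[
|\mathcal J_\theta(t)|\le Cr^2e^{-s(t-t_1)}+Cr^{20}\le Cr^2e^{-st/2}+Cr^{20}.
\]
Finally $s\ge s(1-s)=\lambda_0(\theta)\ge c\,\theta^2$ by Lemma \ref{lem:spec}(a). Rename $2\kappa$ as $\kappa$.
\end{proof}

\section{Two arithmetic sums}\label{sec:arith}

By \eqref{eq:Phi} and Proposition \ref{prop:equi}, the average of $\Phi$ over a pushed arc is governed by sums of $\hat\Lambda(k)e^{-c_*\|k\alpha\|^2t}$. These are controlled by the separation of the points $k\alpha$ modulo $1$. Let $J\ge2$ and $C_1\ge1$ be constants to be fixed, and put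
\[
m=m_\alpha(J/r),\qquad T=C_1m^{-2}.
\]
Here $m>0$ because $\alpha\notin\mathbb Q$. By Dirichlet's theorem $m\le r/J\le r$, so $T\ge r^{-2}\ge\kappa\log(1/r)$ for $r<r_*$.

\begin{lemma}\label{lem:sums}
Let $\Lambda$ be either of the two functions of Section \ref{sec:test}. For every $\varepsilon>0$ there are $J$ and $C_1$, depending only on $\varepsilon,\Gamma_1,\varphi,d$, such that
\begin{equation}\label{eq:sum1}
\sum_{k\ne0}\hat\Lambda(k)\,e^{-c_*\|k\alpha\|^2T}\le\varepsilon r .
\end{equation}
Moreover, for all $J\ge2$ and $C_1\ge1$,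
\begin{equation}\label{eq:sum2}
\sum_{k\ne0}\hat\Lambda(k)\,\min\Big(T,\frac1{c_*\|k\alpha\|^2}\Big)\le CrT .
\end{equation}
\end{lemma}

\begin{proof}
By symmetry it suffices to sum over $k\ge1$. Divide these $k$ into blocks $(lJ/r,(l+1)J/r]$, $l\ge0$. Two different $k$ in a block differ by at most $J/r$, so the points $k\alpha$ modulo $1$ with $k$ in one block have mutual distances at least $m$. For $j\ge0$ the condition $\|k\alpha\|\in[jm,(j+1)m)$ puts $k\alpha$ in one of two half-open arcs of length $m$. So at most two $k$ in a block satisfy it. In the block $l=0$ none satisfies it with $j=0$, by definition of $m$. By \eqref{eq:tri}, $\hat\Lambda(k)\le Cr$ for all $k$ and $\hat\Lambda(k)\le\frac{Cr}{l^2J^2}$ in block $l\ge1$. Since $m^2T=C_1$, the sum in \eqref{eq:sum1} is at most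
\[
Cr\sum_{j\ge1}e^{-c_*C_1j^2}+\sum_{l\ge1}\frac{Cr}{l^2J^2}\sum_{j\ge0}e^{-c_*C_1j^2}.
\]
The inner sum over $j\ge0$ is bounded because $C_1\ge1$. So we can first choose $J$, then $C_1$. In the same way the sum in \eqref{eq:sum2} is at most
\[
Cr\sum_{j\ge1}\frac1{j^2m^2}+\sum_{l\ge1}\frac{Cr}{l^2}\Big(T+\sum_{j\ge1}\frac1{j^2m^2}\Big)\le CrT,
\]
because $m^{-2}\le T$.
\end{proof}

\section{The probability of hitting the ball}\label{sec:hit}

\begin{proposition}\label{prop:hit}
One can fix $J$ and $C_1$, and then $c\in(0,1)$, depending only on $\Gamma_1,\varphi,d$, such that for $r<r_*$ and every $x\in X$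
\begin{equation}\label{eq:hit}
\big|\{\xi\in[0,\rho]:\ \exists\,t\in[0,2T+1],\ g_tu_\xi x\in B^X(x_0,\tfrac r2)\}\big|\ge p_0\rho,\qquad p_0=\frac{c\,Tr^3}{\log(1/r)+Tr^3}<1 .
\end{equation}
\end{proposition}

\begin{proof}
We use a second moment argument. Fix $w_1\in C_c^\infty((0,1))$ with $0\le w_1\le1$ and $\int w_1\ge\frac12$. Let $x=(s,g)\Gamma_\alpha$, and let $\mathbb E$ and $\mathbb P$ be expectation and probability for $\xi$ random with density $w_1(\xi/\rho)/(\rho\int w_1)$. This density is at most $2/\rho$. Write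
\[
\Phi_t=\Phi(g_tu_\xi x),\qquad Z=\int_T^{2T}\Phi_t\,dt .
\]

\emph{First moment.} Since $g_tu_\xi x=(s,a_tu_\xi g)\Gamma_\alpha$, by \eqref{eq:Phi} $\mathbb E[\Phi_t]=\frac1{\int w_1}\sum_k\hat\Lambda(k)\mathbf e(k(s-s_0))\mathcal J_{k\alpha}(t)$, with $w=w_1$. Let $t\ge T$. By Proposition \ref{prop:equi}, \eqref{eq:bnorm} and \eqref{eq:tri}, the term $k=0$ is at least $c_5r^3$, where $c_5>0$ does not depend on $\varepsilon,J,C_1$. By \eqref{eq:sum1} and $\sum_k\hat\Lambda(k)\le2$ the other terms contribute at most $C\varepsilon r^3+Cr^{20}$. Fix $\varepsilon$ small, and thereby $J$ and $C_1$. The same estimates give upper bounds, for $\Phi$ and for $\Phi^\sharp$. Altogether, for $t\ge T$,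
\begin{equation}\label{eq:first}
\tfrac{c_5}2r^3\le\mathbb E[\Phi_t]\le Cr^3,\qquad\frac1\rho\int w_3(\xi/\rho)\,\Phi^\sharp(g_tu_\xi x)\,d\xi\le Cr^3 ,
\end{equation}
where $w_3\in C_c^\infty((-3,4))$ is fixed, $w_3\ge0$ and $w_3\ge1$ on $[-2,3]$. In particular $cTr^3\le\mathbb E[Z]\le CTr^3$.

\emph{Two-point bound.} We claim that for $t\ge T$ and $h\ge\kappa\log(1/r)$
\begin{equation}\label{eq:two}
\mathbb E[\Phi_t\Phi_{t+h}]\le Cr^3R(h),\qquad R(h)=Cr^2\sum_{k\in\mathbb Z}\hat\Lambda(k)e^{-c_*\|k\alpha\|^2h}+Cr^{20}.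
\end{equation}
The idea is to cut $[0,\rho]$ into pieces which $g_t$ stretches to arcs of length of order $\rho$. We bound the number of pieces where $\Phi_t$ does not vanish by means of $\Phi^\sharp$, and apply Proposition \ref{prop:equi} with time $h$ on each of them. Let $w_2\in C_c^\infty((-1,1))$ be fixed, $w_2\ge0$, $\sum_{j\in\mathbb Z}w_2(\cdot-j)=1$. Put $\xi_j=j\rho e^{-t}$ and $z_j=g_tu_{\xi_j}x$, so that with $\zeta=e^t(\xi-\xi_j)$ we have $g_tu_\xi x=u_\zeta z_j$ and $w_2(e^t\xi/\rho-j)=w_2(\zeta/\rho)$. Let $\iota_j=1$ if $\Phi(u_\zeta z_j)>0$ for some $|\zeta|\le\rho$, and $\iota_j=0$ otherwise. Only $j$ with $-\rho e^{-t}\le\xi_j\le\rho+\rho e^{-t}$ matter. Summing over these $j$ and using $\Phi_t\le\iota_j$ on the $j$-th piece,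
\[
\mathbb E[\Phi_t\Phi_{t+h}]\le\frac2\rho\sum_j\iota_j\,e^{-t}\int w_2(\zeta/\rho)\,\Phi(g_hu_\zeta z_j)\,d\zeta\le2R(h)\,e^{-t}\sum_j\iota_j ,
\]
by \eqref{eq:Phi}, Proposition \ref{prop:equi} with $w=w_2$, and \eqref{eq:tri}. If $\iota_j=1$, then by \eqref{eq:sharp} $\Phi^\sharp(u_{\zeta'}z_j)\ge1$ for all $|\zeta'|\le\rho$. So
\[
\iota_j\le\frac1{2\rho}\int_{-\rho}^{\rho}\Phi^\sharp(u_{\zeta'}z_j)\,d\zeta'=\frac{e^t}{2\rho}\int_{|\xi-\xi_j|\le\rho e^{-t}}\Phi^\sharp(g_tu_\xi x)\,d\xi .
\]
Each $\xi$ lies in at most three of these intervals, and they are contained in $[-2\rho,3\rho]$. Hence $e^{-t}\sum_j\iota_j\le\frac3{2\rho}\int_{-2\rho}^{3\rho}\Phi^\sharp(g_tu_\xi x)\,d\xi\le Cr^3$ by \eqref{eq:first}. This proves \eqref{eq:two}.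

\emph{Second moment.} We have $\mathbb E[Z^2]=2\iint\mathbb E[\Phi_t\Phi_{t+h}]\,dt\,dh$ over $T\le t\le t+h\le2T$. For $h\le\kappa\log(1/r)$ we use $\Phi_{t+h}\le1$; this is the source of the logarithm. For larger $h$ we use \eqref{eq:two} together with $\int_0^Te^{-c_*\|k\alpha\|^2h}\,dh\le\min\big(T,\frac1{c_*\|k\alpha\|^2}\big)$ for $k\ne0$. By \eqref{eq:sum2} for $k\ne0$ and $\hat\Lambda(0)T\le CrT$ for $k=0$, $\int_0^TR(h)\,dh\le CTr^3$. So
\[
\mathbb E[Z^2]\le2\kappa\log(1/r)\,\mathbb E[Z]+2T\cdot Cr^3\int_0^TR(h)\,dh\le C\big(Tr^3\log(1/r)+T^2r^6\big).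
\]

\emph{Conclusion.} By the Cauchy--Schwarz inequality,
\[
\mathbb P(Z>0)\ge\frac{(\mathbb E[Z])^2}{\mathbb E[Z^2]}\ge\frac{c\,Tr^3}{\log(1/r)+Tr^3}.
\]
If $Z>0$, then $\Phi_t>0$ for some $t\in[T,2T]$, and by \eqref{eq:enter} $B^X(x_0,\frac r2)$ is hit at some time in $[T,2T+1]$. As the density of $\mathbb P$ is at most $2/\rho$ and supported in $[0,\rho]$, the set of such $\xi$ has Lebesgue measure at least $\frac\rho2\,\mathbb P(Z>0)$.
\end{proof}

\section{Covering and the classification}\label{sec:covering}

\begin{proof}[Proof of the inequality in Theorem \ref{thm:conv}]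
\emph{Covering on an arc.} Let $N=\lceil e^{2T+1}\rceil$ and $t_b=\log N$. Since $T\ge r^{-2}\ge1$, $t_b\in[2T+1,4T]$. For $x_1\in X$ let
\[
E'(x_1)=\{\xi\in[0,\rho]:\ g_tu_\xi x_1\notin B^X(x_0,\tfrac{3r}4)\ \text{for all }t\ge0\}.
\]
Split $[0,\rho]$ into $N$ closed intervals $I_i$ of length $\rho/N$, with left endpoints $\xi_i$. For $0\le t\le t_b$ we have $e^t\rho/N\le\rho$. So the set $\{g_tu_\xi x_1:\xi\in I_i\}$ lies in an arc $\{u_\zeta z:0\le\zeta\le\rho\}$ and has diameter at most $\frac r4$. Hence if one point of $I_i$ hits $B^X(x_0,\frac r2)$ at a time $t\le t_b$, then at that time all of $I_i$ is in $B^X(x_0,\frac{3r}4)$, and $I_i\cap E'(x_1)=\emptyset$. By Proposition \ref{prop:hit} at least $p_0N$ of the intervals contain such a point. So at most $(1-p_0)N$ intervals meet $E'(x_1)$. For each of them, with $x_1^{(i)}=g_{t_b}u_{\xi_i}x_1$ and $\xi=\xi_i+\zeta/N$, we have $g_{t+t_b}u_\xi x_1=g_tu_\zeta x_1^{(i)}$ for $t\ge0$. So the rescaled set $N(E'(x_1)\cap I_i-\xi_i)$ is contained in $E'(x_1^{(i)})$. Since \eqref{eq:hit}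 holds for every starting point, with the same $T$ and $p_0$, the argument repeats. For every $n$, $E'(x_1)$ is covered by at most $((1-p_0)N)^n$ intervals of length $\rho N^{-n}$, and
\[
\overline{\dim}_BE'(x_1)\le1+\frac{\log(1-p_0)}{\log N}\le1-\frac{p_0}{t_b}.
\]

\emph{From arcs to $X$.} The remaining directions do not expand. Let $Q_r$ be a compact neighborhood of $e$ in $\mathbb R\times P^-$, which has dimension $3$, such that $d(g_thg_{-t},e)<\frac r4$ for $h\in Q_r$, $t\ge0$. Let $h\in Q_r$, $\xi\in[0,\rho]$ and $hu_\xi x_1\in E(x_0,r)$. By Lemma \ref{lem:space}(i) $d(g_thu_\xi x_1,g_tu_\xi x_1)<\frac r4$ for all $t\ge0$, so $\xi\in E'(x_1)$. The sets $\mathrm{int}(Q_r)\{u_\xi x_1:0<\xi<\rho\}$, $x_1\in X$, are open and cover $X$, because $y=u_{\rho/2}(u_{-\rho/2}y)$. So finitely many of them cover $X$. Since $(h,\xi)\mapsto hu_\xi x_1$ is locally Lipschitz and $\dim_H(Q_r\times E'(x_1))\le3+\overline{\dim}_BE'(x_1)$,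
\[
\dim_HE(x_0,r)\le4-\frac{p_0}{t_b}\le4-\frac{c\,r^3}{\log(1/r)+C_1r^3m^{-2}}\le4-c'\min\Big\{\frac{r^3}{\log(1/r)},\ m_\alpha(J/r)^2\Big\}. \qedhere
\]
\end{proof}

\begin{proof}[Proof of the classification in Theorem \ref{thm:conv}]
Let $\alpha\notin\mathbb Q$. Suppose first that $c_\alpha:=\inf_{q\ge1}q^2\|q\alpha\|>0$. Then $\|k\alpha\|\ge c_\alpha k^{-2}$ for all $k\ge1$, and $m_\alpha(J/r)\ge c_\alpha r^2/J^2$. Since $r^3/\log(1/r)\ge r^4$ for small $r$, there are $r_*'\in(0,r_2]$ and $c(\alpha)>0$ such that the codimension of $E(x_0,r)$ is at least $c(\alpha)r^4$ for all $r<r_*'$ and all $x_0$. By Lemma \ref{lem:space}(iv) this is at least $c'(\alpha)\mu(B^X(r))$. If $r\ge r_*'$, then $E(x_0,r)\subset E(x_0,r_*'/2)$ has codimension at least a positive constant independent of $x_0$, while $\mu(B^X(r))\le1$. So the conclusion of Conjecture \ref{conj} holds.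

Suppose now that $\inf_{q\ge1}q^2\|q\alpha\|=0$. Each term is positive, so $\liminf_{q\to\infty}q^2\|q\alpha\|=0$, and the conclusion fails by Theorem \ref{thm:main}(c).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bowen}
Bowen, \emph{Maximizing entropy for a hyperbolic flow}, Math. Systems Theory 7 (1974).

\bibitem{CHH}
Cowling, Haagerup and Howe, J. reine angew. Math. 387 (1988).

\bibitem{Kadyrov}
Shirali Kadyrov, \emph{Exceptional sets in homogeneous spaces and Hausdorff dimension}, arXiv:1411.0803 (2014).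

\bibitem{LW}
Ledrappier and Walters, J. London Math. Soc. 16 (1977).

\end{thebibliography}

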